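# Existential first-order properties of Petri net reachability graphs under $\to^*$

## 1. Decidability as a first guess: nets, sentences, small cases

We are given a Petri net and a sentence such as "there are reachable markings $x,y,z$ such that $x$ leads to $y$ and to $z$, while neither of $y,z$ leads to the other". Can a computer decide whether the sentence is true?

The answer one would first guess is yes. The sentence has only existential quantifiers, and each atomic statement "$x$ leads to $y$" is an instance of Petri net reachability, which is decidable (Mayr 1981, Kosaraju 1982). Let us fix the definitions and test the guess.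

**Definition (Petri net).** A Petri net is a tuple $N=(P,T,F,M_0)$ with a finite set $P$ of places, a finite set $T$ of transitions disjoint from $P$, a flow function $F:(P\times T)\cup(T\times P)\to\mathbb N$ and an initial marking $M_0:P\to\mathbb N$. A marking is a map $M:P\to\mathbb N$. A transition $t$ is enabled at $M$ if $M(\pi)\ge F(\pi,t)$ for all $\pi\in P$. Firing it gives $M'$ with $M'(\pi)=M(\pi)-F(\pi,t)+F(t,\pi)$, written $M[t\rangle M'$. The set $\mathrm{reach}(N)$ consists of the markings reachable from $M_0$ by finite firing sequences.

**Definition (unlabelled reachability graph).** $\mathrm{URG}(N)=(\mathrm{reach}(N),\to)$, where $M\to M'$ iff $M[t\rangle M'$ for some $t\in T$. The relation $\to^*$ is the reflexive-transitive closure of $\to$.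

**Definition (the sentences).** $\mathrm{FO}(\to^*)$ is the first-order language whose atomic formulas are $\mathsf x\to^*\mathsf y$; $\mathrm{FO}(\to^*,\to)$ has also the atoms $\mathsf x\to\mathsf y$. Variables range over $\mathrm{reach}(N)$. There are no labels on transitions and no propositions on markings. The existential fragment $\exists\mathrm{FO}(\cdot)$ consists of the closed formulas $\exists\mathsf x_1\cdots\exists\mathsf x_\alpha\,\psi'$ with $\psi'$ a Boolean combination of atoms, negation allowed. The problem $\mathrm{MC}(\mathcal L,\mathrm{URG})$ takes a net $N$ and a closed $\varphi\in\mathcal L$ and asks whether $\mathrm{URG}(N)\models\varphi$.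

We write $X\Rightarrow Y$ for a transition that consumes the multiset $X$ of tokens and produces $Y$, and $X\Leftrightarrow Y$ for the two transitions $X\Rightarrow Y$ and $Y\Rightarrow X$. Three tiny nets will serve as tests. In $N_1$ there are places $\pi_1,\pi_2$, one token on $\pi_1$, and $\pi_1\Leftrightarrow\pi_2$; its two reachable markings reach each other. In $N_2$ there is one place, with one token, and one transition that consumes it; the graph is a single edge $1\to0$. In $N_3$ there is one token on $\pi_0$, with $\pi_0\Rightarrow\pi_1$ and $\pi_0\Rightarrow\pi_2$; the graph is a fork.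

The paper of Philippe Darondeau, Stephane Demri, Roland Meyer and Christophe Morvan, "Petri Net Reachability Graphs: Decidability Status of First Order Properties", arXiv:1210.2972 (2012), is the source of the question: determine the decidability status of $\mathrm{MC}(\exists\mathrm{FO}(\to^*),\mathrm{URG})$ and of $\mathrm{MC}(\exists\mathrm{FO}(\to^*,\to),\mathrm{URG})$. There is encouragement: $\mathrm{MC}(\exists\mathrm{FO}(\to,=),\mathrm{URG})$ is a known decidable case, also for Boolean combinations of such sentences.

Now small sentences. Without negation everything is trivial: a conjunction of atoms $\mathsf x\to^*\mathsf y$ holds when all variables are set to $M_0$. With one negation, take $\exists\mathsf x\exists\mathsf y\,\neg(\mathsf x\to^*\mathsf y)$. It fails iff all reachable markings reach each other, so it is false in $N_1$ and true in $N_2$ and $N_3$. The sentence $\exists\mathsf x\exists\mathsf y\,(\mathsf x\to^*\mathsf y\wedge\neg(\mathsf y\to^*\mathsf x))$ has the same truth value: if two reachable markings fail to reach each other in some direction, then some reachable $X$ does not reach $M_0$ (otherwise $M\to^*M_0\to^*M'$ for all $M,M'$),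 and $\mathsf x=M_0$, $\mathsf y=X$ works. So the whole matter, for these sentences, is whether one can always return to $M_0$.

Half of the guess is correct in general. Recall that a set is $\Sigma^0_1$ if it is recursively enumerable, and $\Sigma^0_1$-complete if moreover every recursively enumerable set reduces to it by a computable many-one reduction.

**Proposition 2.** $\mathrm{MC}(\exists\mathrm{FO}(\to^*,\to),\mathrm{URG})$ is in $\Sigma^0_1$, hence so is $\mathrm{MC}(\exists\mathrm{FO}(\to^*),\mathrm{URG})$.

*Proof.* Enumerate the tuples of firing sequences from $M_0$; they give all tuples of reachable markings. On each tuple evaluate the quantifier-free matrix: an atom $\mathsf x\to\mathsf y$ is checked by trying every transition, an atom $\mathsf x\to^*\mathsf y$ by the decision procedure for reachability. Accept when the matrix is true. $\square$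

(Lemma 1 follows in the next section.) So true sentences can be recognized. The guess needs a way to recognize false ones, although $\mathrm{reach}(N)$ may be infinite.

## 2. Home states and a decidable fragment

**Definition (home state).** $M_0$ is a home state if $M\to^*M_0$ for all $M\in\mathrm{reach}(N)$.

In $N_1$ it is one, in $N_2$ and $N_3$ it is not. If $M_0$ is a home state, then any two reachable markings reach each other through $M_0$.

**Lemma 1.** It is decidable whether $M_0$ is a home state.

*Proof.* We run two searches in parallel, one for each answer. A negative answer is found by searching for a reachable $M$ with $M\not\to^*M_0$, using decidability of reachability. A positive answer needs a finite certificate. Write $\mathrm{pre}(t)=F(\cdot,t)$ and $\Delta_t=F(t,\cdot)-F(\cdot,t)$, let $\uparrow\! Z$ be the set of markings that are componentwise $\ge$ some element of $Z$, and let $\to^*$ also denote reachability between arbitrary markings of $(P,T,F)$. A certificate consists of finite sets $Z_t$ of markings, one for each $t\in T$, such that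

- (i) every $z\in Z_t$ satisfies $z\ge\mathrm{pre}(t)$ and $z+\Delta_t\to^*z$;
- (ii) no reachable $M\ge\mathrm{pre}(t)$ lies outside $\uparrow\! Z_t$.

*Certificates can be checked.* Condition (i) is a finite number of reachability questions. For (ii), a marking $M\ge\mathrm{pre}(t)$ lies outside $\uparrow\! Z_t$ iff for each $z\in Z_t$ there is a place $\pi$ with $M(\pi)<z(\pi)$. Choosing for each $z$ such a place and the value there, we write $\{M\ge\mathrm{pre}(t)\}\setminus\uparrow\! Z_t$ as a finite union of sets
$$\{M:\ M(\pi)=c_\pi\ (\pi\in P_1),\quad M(\pi)\ge l_\pi\ (\pi\notin P_1)\},$$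
where $l=\mathrm{pre}(t)$, dropping choices that contradict each other or $M\ge\mathrm{pre}(t)$. To test whether $\mathrm{reach}(N)$ meets this set, add two places "run" and "drain", with one token on "run". Each original transition additionally requires (and returns) the token on "run". One transition moves the token from "run" to "drain". For each $\pi\notin P_1$ a transition discards a token of $\pi$ while the token is on "drain". The set is met iff the marking with $c_\pi$ on $P_1$, $l_\pi$ off $P_1$, and the extra token on "drain", is reachable.

*A certificate proves that $M_0$ is a home state.* Let $M$ be reachable and $M[t\rangle M'$. By (ii), $M\ge z$ for some $z\in Z_t$. By (i) some firing sequence leads from $z+\Delta_t$ to $z$. Since $M'=M+\Delta_t\ge z+\Delta_t$, it can be fired from $M'$, and it changes the marking by $-\Delta_t$, so it leads to $M$. Thus every step between reachable markings can be undone, and every reachable marking leads back to $M_0$.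

*If $M_0$ is a home state, a certificate exists.* Let $Z_t$ be the set of minimal elements of $\{M\in\mathrm{reach}(N):M\ge\mathrm{pre}(t)\}$; it is finite by Dickson's lemma. Then (ii) holds because every element of that set lies above a minimal one. For (i), let $z\in Z_t$. Both $z$ and $z+\Delta_t$ are reachable, so $z+\Delta_t\to^*M_0\to^*z$. $\square$

In $N_1$, for example, $Z_t=\{\mathrm{pre}(t)\}$ is a certificate: (ii) is immediate, and (i) says that the token can be moved back.

With this lemma the guess survives for a whole class of sentences.

**Theorem C (a decidable fragment).** For a conjunction $\theta$ of literals over $\to^*$, let $G_\theta$ be the digraph of its positive atoms. Call $\theta$ *inconsistent* if some $\neg(x\to^*y)\in\theta$ has $y$ reachable from $x$ in $G_\theta$ (in $0$ or more steps). Call $\theta$ *separated* if for all (possibly different) negated atoms $\neg(x\to^*y),\neg(x'\to^*y')\in\theta$, $y'$ is not reachable from $x$ in $G_\theta$. Model checking $\exists\bar{\mathsf x}\bigvee_i\theta_i$ with every $\theta_i$ inconsistent or separated is decidable. In particular it is decidable if every $\theta_i$ has at most one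 negated atom.

For example, $\theta=(x\to^*y)\wedge\neg(y\to^*x)$ has one edge $x\to y$ in $G_\theta$; from $y$ one cannot reach $x$, so $\theta$ is separated.

*Proof.* Since $\exists$ distributes over $\vee$, it suffices to decide $\exists\bar{\mathsf x}\,\theta$ for a single $\theta$. If $\theta$ is inconsistent, the sentence is false: a path from $x$ to $y$ in $G_\theta$ forces $x\to^*y$, since $\to^*$ is reflexive and transitive. If $\theta$ has no negated atom, the sentence is true, with all variables equal to $M_0$.

Let $\theta$ be separated with at least one negated atom. If $M_0$ is a home state, no negated atom can hold, and the sentence is false. If $M_0$ is not a home state, pick a reachable $X$ with $X\not\to^*M_0$. We show that the two values $X$ and $M_0$ satisfy $\theta$. Let $U$ be the set of variables reachable in $G_\theta$ from some $x$ with $\neg(x\to^*y)\in\theta$. Assign $X$ to the variables in $U$ and $M_0$ to all others. A positive atom $x_1\to^*x_2$ with $x_1\in U$ has $x_2\in U$, so it reads $X\to^*X$; if $x_1\notin U$, it holds because $M_0$ reaches everything. For a negated atom $\neg(x\to^*y)$ we have $x\in U$, and $y\notin U$ by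 separation, so it reads $X\not\to^*M_0$, which is true. So the truth value is decided by Lemma 1.

Finally, a $\theta$ with exactly one negated atom is inconsistent if $y$ is reachable from $x$ and separated if not; with no negated atom it is separated vacuously. $\blacksquare$

## 3. Incomparable pairs, and the statement of undecidability

The proof just given stops at $\neg(\mathsf x\to^*\mathsf y)\wedge\neg(\mathsf y\to^*\mathsf x)$. This conjunction is not inconsistent, and not separated: $\mathsf x$ is the source of one negated atom and the target of the other. A pair of incomparable markings cannot use the value $M_0$, which reaches everything, and whether $M_0$ is a home state no longer tells us the answer. In $N_2$ and in $N_3$ it is not a home state, but $N_2$ has no incomparable pair while $N_3$ has one. Once sentences can ask for incomparable markings, the shape of the preorder $\to^*$ matters. The guess is in fact wrong.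

**Theorem A.** $\mathrm{MC}(\exists\mathrm{FO}(\to^*),\mathrm{URG})$ is undecidable. Since $\exists\mathrm{FO}(\to^*)\subseteq\exists\mathrm{FO}(\to^*,\to)$, $\mathrm{MC}(\exists\mathrm{FO}(\to^*,\to),\mathrm{URG})$ is undecidable too.

**Theorem B.** There are a *fixed* structure $(P,T,F)$ with all arc weights in $\{0,1\}$, a *fixed* sentence $\varphi\in\exists\mathrm{FO}(\to^*)$ whose matrix is a conjunction of literals, and initial markings $M_0^{(p)}$, $p\in\mathbb N$, differing only in one place (which carries $p$ tokens), such that $\{p:\mathrm{URG}(P,T,F,M_0^{(p)})\models\varphi\}$ is $\Sigma^0_1$-complete. Both model-checking problems are $\Sigma^0_1$-complete.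

The rest of the notes proves these two theorems. We reduce from Diophantine equations.

## 4. Diophantine systems whose two sides are products

The purpose of this section is to bring an arbitrary Diophantine equation into a form in which every equation compares two products of very simple factors.

Let $A\subseteq\mathbb N$ be recursively enumerable and many-one complete. By the MRDP theorem (Matiyasevich 1970) there is $D\in\mathbb Z[p,z_1,\dots,z_r]$ with
$$p\in A\iff\exists z\in\mathbb N^r\ D(p,z)=0 .$$
Write $D=D_1-D_2$ with $D_1,D_2$ nonzero and with coefficients in $\mathbb N$ (add $1$ to both if necessary). Then each $D_j$ can be written as a term over $1,p,z_1,\dots,z_r,+,\cdot$. As unknowns take the $z_i$, an unknown $w_p$, and one unknown $w_\tau$ for each *occurrence* $\tau$ of a subterm. The equations are: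

- $1\cdot w_p=p\cdot1$;
- for a leaf $\tau$: $1\cdot w_\tau=1\cdot1$, or $1\cdot w_\tau=w_p\cdot1$, or $1\cdot w_\tau=z_i\cdot1$, according to whether $\tau$ is $1$, $p$ or $z_i$;
- for $\tau=\tau'+\tau''$: $1\cdot(w_{\tau'}+w_{\tau''})=w_\tau\cdot1$;
- for $\tau=\tau'\cdot\tau''$: $w_{\tau'}\cdot w_{\tau''}=w_\tau\cdot1$;
- finally $1\cdot w_{D_1}=w_{D_2}\cdot1$.

Rename the unknowns $w_1,\dots,w_k$ and number the equations $e=1,\dots,E$. Each equation has the form
$$A_{e,1}(w)\,B_{e,1}(w)=A_{e,2}(w)\,B_{e,2}(w),\tag{1}$$
where the $A_{e,j},B_{e,j}$ are affine forms. Their linear coefficients are in $\{0,1\}$ and do not depend on $p$; in a sum $\tau'+\tau''$ the two occurrences have different unknowns, so no coefficient $2$ arises. Their constant terms are in $\mathbb N$, and only one of them depends on $p$ (it equals $p$, in the first equation). The unknowns $w_p,w_\tau$ are forced to be the values of $p$ and of the subterms, so the system (1) has a solution $w\in\mathbb N^k$ iff $p\in A$.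

For instance, $D=z\cdot z-p$ defines the squares (not a complete set, but a good illustration). With $\tau',\tau''$ the two occurrences of $z$, $\tau$ their product and $\rho$ the occurrence of $p$ in $D_2$, the system is $1\cdot w_p=p\cdot1$, $\;1\cdot w_{\tau'}=z\cdot1$, $\;1\cdot w_{\tau''}=z\cdot1$, $\;w_{\tau'}\cdot w_{\tau''}=w_\tau\cdot1$, $\;1\cdot w_\rho=w_p\cdot1$, $\;1\cdot w_\tau=w_\rho\cdot1$. Here $E=6$.

## 5. Weak multiplication and the core net

A net cannot test a place for zero, so it cannot be made to compute a product exactly. It can produce any number *up to* the product. If a marking with number $n$ is reachable when the bound is $AB+1$ but not when the bound is $AB$, then $n=AB+1$. One positive and one negated atom thus pin $n$ exactly, and pinning the same $n$ from both sides of (1) says that the two products are equal. We now build a net for this; we call it the *core net*, and we will enlarge it in Section 9.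

**Sides.** Let $\Sigma=\{1,\dots,E\}\times\{1,2\}\times\{0,1\}$ and $m=|\Sigma|=4E$. An element $\sigma=(e,j,\varepsilon)$ stands for "compute side $j$ of equation $e$, with a bonus of $\varepsilon$".

**Data places.** $\mathcal D$ consists of $w_1,\dots,w_k$, pairwise distinct input places $a_{e,j},b_{e,j}$ ($e\le E$, $j\in\{1,2\}$), and a place $h$. There is also an output place $o\notin\mathcal D$.

**Normal control places.** These are $g,c,f$ and $\sigma^{st},\sigma^{rdy},\sigma^{add}$ for $\sigma\in\Sigma$. Their number is $K=3+3m$.

**Initial marking.** One token on $g$, $A_{e,j}(0)$ tokens on $a_{e,j}$, $B_{e,j}(0)$ tokens on $b_{e,j}$, and $0$ elsewhere.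

**Core transitions.**

1. For $l\le k$: $g\Leftrightarrow g+w_l+(\text{one token on each input place whose form contains }w_l)$.
2. $g\Rightarrow c$, and $c\Rightarrow\sigma^{st}$ for $\sigma\in\Sigma$.
3. For $\sigma=(e,j,\varepsilon)$, with $a=a_{e,j}$ and $b=b_{e,j}$:
   - $\sigma^{st}\Rightarrow\sigma^{rdy}+\varepsilon\,o$;
   - (in) $\sigma^{rdy}+a\Rightarrow\sigma^{add}$, and (out) $\sigma^{add}\Rightarrow\sigma^{rdy}$;
   - (mv) $\sigma^{add}+b\Leftrightarrow\sigma^{add}+h+o$, and (back) $\sigma^{rdy}+h\Leftrightarrow\sigma^{rdy}+b$;
   - (loss) $\sigma^{rdy}+o\Rightarrow\sigma^{rdy}$ and $\sigma^{add}+o\Rightarrow\sigma^{add}$;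
   - (fin) $\sigma^{rdy}\Rightarrow f$.
4. $f+o\Rightarrow f$, and $f\Leftrightarrow f+d$ for $d\in\mathcal D$.

Every transition consumes exactly one control token and produces exactly one, so every reachable marking has exactly one control token. All weights are $0$ or $1$. For a control place $\gamma$, the *$\gamma$-part* $R_\gamma$ is the set of reachable markings with the token on $\gamma$.

The control token on $g$ chooses $w$. At $c$ the choice is frozen. At $\sigma^{st}$ a side has been selected. The places $\sigma^{rdy},\sigma^{add}$ carry out the multiplication, and in $f$ only the output $o$ is remembered.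

For a control place $\gamma\in\{g,c\}\cup\{\sigma^{st}:\sigma\in\Sigma\}$ and $w\in\mathbb N^k$, let $(\gamma,w)$ be the marking with one token on $\gamma$, $w_l$ tokens on place $w_l$, $A_{e,j}(w)$ on $a_{e,j}$, $B_{e,j}(w)$ on $b_{e,j}$, and nothing on $h$, on $o$ or on the other control places. At $(g,w)$ the transition that raises $w_l$ is always enabled and leads to the same kind of marking. The one that lowers $w_l$ is enabled iff $w_l\ge1$: the place $w_l$ requires this, and if $w_l\ge1$, each input place whose form contains $w_l$ carries at least $w_l\ge1$ tokens. Hence
$$R_g=\{(g,w):w\in\mathbb N^k\},\qquad R_c=\{(c,w):w\in\mathbb N^k\},\qquad R_{\sigma^{st}}=\{(\sigma^{st},w):w\in\mathbb N^k\}.\tag{2}$$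
All elements of $R_g$ reach each other. Since $M_0=(g,0)\in R_g$, *every element of $R_g$ reaches every reachable marking*. The place $g$ is never re-entered from another place; $c$ is entered only from $g$, and $\sigma^{st}$ only from $c$, and neither changes the data. So
$$(c,w)\to^*(\sigma^{st},w')\iff w=w'.\tag{3}$$

Try a multiplication by hand, with $a=2$, $b=3$, $\varepsilon=1$. We enter $\sigma^{rdy}$ with $h=0$, $o=1$. Fire (in): now $a=1$. Fire (mv) three times: $b=0$, $h=3$, $o=4$. Fire (out) and then (back) three times: $b=3$, $h=0$. A second round (in)(mv)$^3$(out)(back)$^3$ gives $a=0$, $o=7=2\cdot3+1$. Leaving a round early wastes some of the product. To see that nothing can gain, we look at the largest output still attainable. From $\sigma^{rdy}$ it should be $o+a(b+h)$. From $\sigma^{add}$ it should be $o+b+a(b+h)$, since the running round can still add $b$.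

For $M\in R_{\sigma^{rdy}}\cup R_{\sigma^{add}}$ write $a,b,h,o$ also for the numbers of tokens, put $B=b+h$, let $\kappa(M)$ consist of $B$ and the values on $\mathcal D\setminus\{a,b,h\}$, and let
$$\psi(M)=\begin{cases}o+aB&\text{on }\sigma^{rdy},\\ o-h+aB+B&\text{on }\sigma^{add}.\end{cases}\tag{4}$$

**Lemma 3.** A run between markings of $R_{\sigma^{rdy}}\cup R_{\sigma^{add}}$ stays in this union. Along it $\kappa$ is constant, and $a$ and $\psi$ are non-increasing.

*Proof.* From $\sigma^{rdy}$ and $\sigma^{add}$ control goes only to $\sigma^{rdy},\sigma^{add},f$, and from $f$ only to $f$. This gives the first claim. The transitions inside the union touch only $a,b,h,o$ and keep $b+h$, so $\kappa$ is constant; none of them produces a token on $a$. For $\psi$ we check each transition.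

- (in): $o+aB$ becomes $o-h+(a-1)B+B=o-h+aB\le o+aB$.
- (out): $o-h+aB+B$ becomes $o+aB$, which is not larger since $h\le B$.
- (mv), in both directions, preserves $o-h$, $a$ and $B$; (back) preserves $o,a,B$. So $\psi$ is preserved.
- (loss) decreases $\psi$ by $1$. $\square$

**Lemma 4.** For $\sigma=(e,j,\varepsilon)$ and $M\in R_f$: $(\sigma^{st},w)\to^*M$ iff $M(o)\le A_{e,j}(w)B_{e,j}(w)+\varepsilon$. The "if" part holds for every marking $M$ whose only control token is on $f$; such an $M$ is then reachable.

*Proof.* *Upper bound.* A run from $(\sigma^{st},w)$ to $R_f$ first enters $\sigma^{rdy}$, with $a=A_{e,j}(w)$, $b=B_{e,j}(w)$, $h=0$, $o=\varepsilon$. There $\psi=\varepsilon+A_{e,j}(w)B_{e,j}(w)$. When (fin) fires, the token is on $\sigma^{rdy}$, so $o\le\psi\le\varepsilon+A_{e,j}(w)B_{e,j}(w)$ by Lemma 3. In $f$ the output never increases.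

*Attaining every value.* With $B=B_{e,j}(w)$, perform $A_{e,j}(w)$ rounds (in)(mv)$^B$(out)(back)$^B$. Each lowers $a$ by $1$, adds $B$ to $o$ and restores $h=0$, so the output becomes $A_{e,j}(w)B_{e,j}(w)+\varepsilon$. Fire (fin), lower $o$ to $M(o)$ on $f$, and adjust $\mathcal D$ to the values of $M$ by $f\Leftrightarrow f+d$. $\square$

## 6. A sentence that is true for the wrong reason

With variables $\mathsf x_\sigma$ ($\sigma\in\Sigma$), $\mathsf y_e$ ($e\le E$), $\mathsf u$ and $\mathsf r$, a sensible first sentence is the existential closure of the conjunction of these two groups of literals.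

- **(F3)** $\mathsf u\to^*\mathsf x_\sigma$ for all $\sigma\in\Sigma$, and $\neg(\mathsf u\to^*\mathsf r)$.
- **(F4)** For $e\le E$: $\mathsf x_{(e,1,1)}\to^*\mathsf y_e$, $\ \mathsf x_{(e,2,1)}\to^*\mathsf y_e$, $\ \neg(\mathsf x_{(e,1,0)}\to^*\mathsf y_e)$, $\ \neg(\mathsf x_{(e,2,0)}\to^*\mathsf y_e)$.

The intention is $\mathsf u=(c,w)$, $\mathsf x_\sigma=(\sigma^{st},w)$, and $\mathsf y_e\in R_f$ with output one more than both sides of equation $e$. The literal $\neg(\mathsf u\to^*\mathsf r)$ is there to keep $\mathsf u$ out of $R_g$: a marking in $R_g$ reaches $(\sigma^{st},w)$ for every $w$, so the sides could be computed with different values of $w$.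

But nothing tells the variables where to live. Already (F4) alone is separated in the sense of Theorem C: in its digraph no edge leaves any $\mathsf x_{(e,j,0)}$, and these are not among the $\mathsf y_{e'}$. So it is true in every net in which $M_0$ is not a home state. Adding (F3) does not help. In the core net let $M_1$ and $M_2$ be markings in $R_f$ with output $1$ and $0$, respectively; both are reachable, by Lemma 4 with $\varepsilon=1$. Put
$$\mathsf r=M_0,\qquad \mathsf u=\mathsf x_{(e,j,1)}=\mathsf y_e=M_1,\qquad \mathsf x_{(e,j,0)}=M_2 .$$
Then $\mathsf u\to^*\mathsf x_\sigma$ because the output in $f$ can be lowered; $\neg(\mathsf u\to^*\mathsf r)$ because $f$ is never left; and (F4) holds because $M_1\to^*M_1$ and $M_2\not\to^*M_1$. The sentence is true for every $p$.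

So we must *pin* the variables: force $\mathsf x_\sigma\in R_{\sigma^{st}}$ by literals over $\to^*$ alone. The natural device is a fingerprint. Let there be an antichain of extra markings, and let $\sigma^{st}$ reach a number of them that depends on $\sigma$. But an antichain by itself pins nothing either: by (2), $R_c$ is an infinite antichain. We need a finite pattern that *cannot occur* among the normal markings, and we will hang the antichain above it.

## 7. A six-element poset that does not fit into two coordinates

The parts of the core net will turn out to be described by at most two integers, up to splitting into incomparable pieces. This section finds a finite poset that no finite number of such parts can contain.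

**Definition (2-tame).** A preorder $(R,\to^*)$ is 2-tame if there are maps $\kappa:R\to Z$ (any set $Z$) and $\phi_1,\phi_2:R\to\mathbb Z$ with
$$M\to^*M'\iff\kappa(M)=\kappa(M'),\ \phi_1(M)\ge\phi_1(M'),\ \phi_2(M)\ge\phi_2(M').\tag{5}$$

An example is $\mathbb Z^2$ with the componentwise order $\ge$ and constant $\kappa$. It contains elements with $x_1\to^*y_2$, $x_2\to^*y_1$, $x_1\not\to^*y_1$, $x_2\not\to^*y_2$: take $x_1=(3,1)$, $y_2=(2,0)$, $x_2=(1,3)$, $y_1=(0,2)$. With three indices in place of two this is impossible.

**Definition (the poset $S_3$).** $S_3$ has the elements $\xi_1,\xi_2,\xi_3,\eta_1,\eta_2,\eta_3$, with $\xi_i\prec\eta_j$ iff $i\ne j$ and no other strict relations.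

**Lemma 5.** In a 2-tame preorder there are no elements $x_1,x_2,x_3,y_1,y_2,y_3$ with $x_i\to^*y_j\iff i\ne j$.

*Proof.* Suppose there are. From $x_1\to^*y_2,y_3$, $\;x_2\to^*y_3,y_1$ and $x_3\to^*y_1$ all six elements have the same $\kappa$. Since $x_i\not\to^*y_i$, for each $i$ a coordinate must be responsible: there is $r(i)\in\{1,2\}$ with $\phi_{r(i)}(x_i)<\phi_{r(i)}(y_i)$. Three indices share two coordinates, so $r(i)=r(i')=r$ for some $i\ne i'$. Using $x_{i'}\to^*y_i$ and $x_i\to^*y_{i'}$,
$$\phi_r(x_i)<\phi_r(y_i)\le\phi_r(x_{i'})<\phi_r(y_{i'})\le\phi_r(x_i),$$
a contradiction. $\square$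

Lemma 5 excludes a copy of $S_3$ inside *one* part; it says nothing about copies spread over several parts. A Ramsey argument deals with this.

**Definition (the posets $W_n$).** $W_1=S_3$, and $W_{n+1}=S_3[W_n]$: its elements are the pairs $(s,v)$ with $s\in S_3$, $v\in W_n$, and $(s,v)\prec(s',v')$ iff $s\prec s'$, or $s=s'$ and $v\prec v'$.

So $W_{n+1}$ is $S_3$ with each point replaced by a block, a copy of $W_n$. For instance $W_2$ has $36$ elements in six blocks.

**Lemma 6.** Every coloring of $W_n$ with $n$ colors contains a monochromatic induced copy of $S_3$.

*Proof.* By induction on $n$; for $n=1$ all of $W_1=S_3$ has one color. Color $W_{n+1}$ with $n+1$ colors. If some block $\{s\}\times W_n$ misses the last color, it is a copy of $W_n$ with $n$ colors, and the induction hypothesis applies. Otherwise each of the six blocks contains an element of the last color. Choose one in each block. Elements of different blocks are related exactly as the corresponding elements of $S_3$, so the chosen elements form an induced copy of $S_3$. $\square$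

## 8. All normal parts are 2-tame

We now pay for the pinning: every part of the core net must be shown to be 2-tame. The delicate ones are $\sigma^{rdy}$ and $\sigma^{add}$, where the marking has the four variable numbers $a,b,h,o$. The two coordinates will be $a$ and the potential $\psi$ from (4).

**Lemma 7.** For $M,M'$ both in $R_{\sigma^{rdy}}$, or both in $R_{\sigma^{add}}$: $M\to^*M'$ iff $\kappa(M)=\kappa(M')$, $a\ge a'$ and $\psi(M)\ge\psi(M')$. Hence these parts are 2-tame. (Primes denote the token numbers of $M'$.)

*Proof.* Necessity is Lemma 3. For sufficiency let $\kappa(M)=\kappa(M')$, $n=a-a'\ge0$ and $\psi(M)\ge\psi(M')$. The common value of $B$ is $b+h=b'+h'$. The plan is to pass to an extreme position, spend the $n$ surplus tokens of $a$ as profitably as possible, destroy the superfluous output, and then adjust $h$.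

*On $\sigma^{rdy}$.* The inequality $o+aB\ge o'+a'B$ says $o'\le o+nB$. Use (back) to obtain $h=0$, $b=B$. Perform $n$ rounds (in)(mv)$^B$(out)(back)$^B$; each lowers $a$ by $1$, adds $B$ to $o$ and restores $h=0$. Now $a=a'$ and the output is $o+nB\ge o'$. Use (loss) to reach $o'$. Finally use $h'$ reverse (back) moves to obtain $h=h'$ and $b=B-h'=b'$.

*On $\sigma^{add}$.* Here $\psi(M)\ge\psi(M')$ says $o'-h'\le o-h+nB$. Use (mv)$^{B-h}$, possible since $b=B-h$, to obtain $h=B$, $b=0$ and output $o-h+B$. Perform $n$ rounds (out)(back)$^B$(in)(mv)$^B$; each lowers $a$ by $1$, adds $B$ to $o$ and restores $h=B$. Now $a=a'$ and the output is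
$$o-h+B+nB\ \ge\ o'-h'+B\ =\ o'+(B-h')\ \ge\ 0 .$$
Use (loss) to lower it to exactly $o'+(B-h')$. Then $B-h'$ reverse (mv) moves, each turning one $h$ and one $o$ into one $b$, lead to output $o'$, $h=h'$ and $b=B-h'=b'$. $\square$

The reverse moves are needed. If (back) could only be fired in the direction from $h$ to $b$, take $M,M'\in R_{\sigma^{rdy}}$ with the same $a$, $o$ and $\kappa$, and $h=0$, $h'=1$. The criterion of Lemma 7 would hold, but $M\not\to^*M'$: a run from $M$ to $M'$ may not use (in), so it stays on $\sigma^{rdy}$, where $h$ could not grow.

**Lemma 8.** In the core net, each of the $K$ normal parts is 2-tame.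

*Proof.* In $R_g$ all elements reach each other; take $\kappa,\phi_1,\phi_2$ constant. The parts $R_c$ and $R_{\sigma^{st}}$ are left at once and never re-entered, so $M\to^*M'$ within such a part iff $M=M'$; take $\kappa=\mathrm{id}$ and $\phi_1,\phi_2$ constant. In $R_f$ control never leaves $f$, the output can only decrease and all places of $\mathcal D$ can be adjusted arbitrarily, so $M\to^*M'$ iff $M(o)\ge M'(o)$; take $\kappa$ constant and $\phi_1(M)=\phi_2(M)=M(o)$. For $R_{\sigma^{rdy}}$ and $R_{\sigma^{add}}$ use Lemma 7 with $\phi_1=a$, $\phi_2=\psi$. $\square$

## 9. The full net: a region that carries the forbidden poset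

We add a region in which the forbidden poset *does* occur, with an antichain of fingerprints above it.

**The enumeration of sides.** Enumerate $\Sigma=\{\sigma_1,\dots,\sigma_m\}$ so that all sides $(e,j,1)$ precede all sides $(e',j',0)$.

**The poset $V$.** Let $W=W_K$ with $K=3+3m$. Let $Q=\{q_1,\dots,q_L\}$ be an antichain with $L=|W|+m+2$. Let $V=W\sqcup Q$, with $W$ ordered as before and $v\prec q$ for all $v\in W$, $q\in Q$.

**Special control places and their transitions.** Add to the core net a place $s_v$ for each $v\in V$, initially empty, and the following transitions.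

5. $c\Rightarrow s_v$ for $v\in V$.
6. For $l\le m$ and $r\le l+1$: $\sigma_l^{st}\Rightarrow s_{q_r}$.
7. $s_v\Rightarrow s_{v'}$ for $v\prec v'$, and $s_v\Leftrightarrow s_v+d$ for $v\in V$, $d\in\mathcal D\cup\{o\}$.

This is the net $N$. Again all weights are in $\{0,1\}$, each transition consumes and produces exactly one control token, and each reachable marking has exactly one.

Special places lead only to special places. So a run of $N$ that ends in a normal part uses only core transitions, and the reachable markings in normal parts, as well as the relation $\to^*$ between them, are the same as in the core net. Therefore (2), (3) and Lemmas 3, 4, 7 and 8 hold in $N$. It also remains true that every element of $R_g$ reaches all of $\mathrm{reach}(N)$, since it reaches $M_0$.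

For $v\in V$ let $C_v$ be the set of *all* markings with exactly one control token, on $s_v$, and let $S=\bigcup_{v\in V}C_v$.

**Lemma 9.** All markings in $S$ are reachable, each $C_v$ is strongly connected, $S$ is closed under $\to$, and for $M\in C_v$, $M'\in C_{v'}$: $M\to^*M'$ iff $v\preceq v'$.

*Proof.* Go from $g$ to $c$ to $s_v$; on $s_v$ every place of $\mathcal D\cup\{o\}$, that is, every place that is not a control place, can be adjusted arbitrarily. This gives reachability and strong connectivity. From $s_v$ control moves exactly to the $s_{v'}$ with $v\prec v'$, which gives the rest. $\square$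

Write $M\to^*C_q$ if $M$ reaches some element of $C_q$; by strong connectivity it then reaches all of them.

**Lemma 10.** The set of $q\in Q$ with $M\to^*C_q$ is

- all of $Q$ if $M\in R_g\cup R_c$, or $M\in C_v$ with $v\in W$;
- $\{q_1,\dots,q_{l+1}\}$ if $M\in R_{\sigma_l^{st}}$;
- $\emptyset$ if $M\in R_{\sigma^{rdy}}\cup R_{\sigma^{add}}\cup R_f$ for some $\sigma\in\Sigma$;
- $\{q\}$ if $M\in C_q$.

*Proof.* Follow the control token. From $g$ it can go to $c$ and from there to every $s_q$; from $s_v$ with $v\in W$ to every $s_q$, since $v\prec q$. From $\sigma_l^{st}$ it goes to $s_{q_r}$ with $r\le l+1$, where it stays because nothing in $V$ lies above $q_r$, or to $\sigma_l^{rdy}$. From $\sigma^{rdy},\sigma^{add},f$ only $\sigma^{rdy},\sigma^{add},f$ can be reached. $\square$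

## 10. The sentence $\varphi$ and the equivalence

The sentence has the existentially quantified variables $\mathsf s_v$ ($v\in V$), $\mathsf x_l$ ($l\le m$; also written $\mathsf x_\sigma$ for $\sigma=\sigma_l$), $\mathsf y_e$ ($e\le E$), $\mathsf u$ and $\mathsf r$. Its matrix is the conjunction of (F3), (F4) from Section 6 and of the pinning literals:

- **(F1)** for all ordered pairs of distinct $v,v'\in V$: $\mathsf s_v\to^*\mathsf s_{v'}$ if $v\prec v'$, and $\neg(\mathsf s_v\to^*\mathsf s_{v'})$ otherwise;
- **(F2)** for $l\le m$, $r\le L$: $\mathsf x_l\to^*\mathsf s_{q_r}$ if $r\le l+1$, and $\neg(\mathsf x_l\to^*\mathsf s_{q_r})$ otherwise.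

The sentence $\varphi$ does not depend on $p$, and its matrix is a conjunction of literals.

**Proposition 11.** $\mathrm{URG}(N)\models\varphi$ iff (1) has a solution $w\in\mathbb N^k$ (iff $p\in A$).

*Proof that a solution makes $\varphi$ true.* Let $w$ solve (1). Choose any $\mathsf s_v\in C_v$, and put $\mathsf u=(c,w)$, $\mathsf x_l=(\sigma_l^{st},w)$, $\mathsf r=M_0$. Let $\mathsf y_e\in R_f$ have output
$$n_e=A_{e,1}(w)B_{e,1}(w)+1=A_{e,2}(w)B_{e,2}(w)+1 ;$$
such a reachable marking exists by Lemma 4. Then (F1) holds by Lemma 9 and (F2) by Lemma 10. The positive part of (F3) holds by (3), and $\neg(\mathsf u\to^*\mathsf r)$ because $g$ is never re-entered. Finally (F4) holds by Lemma 4: $n_e\le A_{e,j}(w)B_{e,j}(w)+1$, but $n_e\not\le A_{e,j}(w)B_{e,j}(w)$, for $j=1,2$.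

*Proof that truth of $\varphi$ gives a solution.* Fix a satisfying assignment and denote the values by the names of the variables.

**Step 1.** *This step shows that the $\mathsf s_{q_r}$ lie in the classes $C_q$, $q\in Q$, one in each.* Suppose that all $\mathsf s_v$ with $v\in W=W_K$ lie in normal parts. Color $v\in W$ by the normal control place that carries the token in $\mathsf s_v$. These are at most $K$ colors, so by Lemma 6 there is an induced copy of $S_3$ in $W$ all of whose markings lie in one part. By (F1) these six markings satisfy $x_i\to^*y_j\iff i\ne j$. By Lemma 8 the part is 2-tame, which contradicts Lemma 5. So $\mathsf s_{v_0}\in S$ for some $v_0\in W$.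

For every $r$ we have $v_0\prec q_r$, hence $\mathsf s_{v_0}\to^*\mathsf s_{q_r}$. As $S$ is closed under $\to$, $\mathsf s_{q_r}\in S$, say $\mathsf s_{q_r}\in C_{v_r}$. For $r\ne r'$, (F1) says $\mathsf s_{q_r}\not\to^*\mathsf s_{q_{r'}}$, so $v_r\not\preceq v_{r'}$ by Lemma 9. Thus $v_1,\dots,v_L$ are $L$ distinct, pairwise incomparable elements of $V$. Every element of $W$ is comparable to every element of $Q$, so this antichain lies inside $W$ or inside $Q$. Since $|W|<L=|Q|$, it equals $Q$. Hence $r\mapsto v_r$ is a bijection from $\{1,\dots,L\}$ onto $Q$.

**Step 2.** *This step reads the fingerprint and locates each $\mathsf x_l$.* Since $\mathsf s_{q_r}\in C_{v_r}$, we have $\mathsf x_l\to^*\mathsf s_{q_r}$ iff $\mathsf x_l\to^*C_{v_r}$. By (F2) and Step 1, $\mathsf x_l$ reaches exactly $l+1$ of the classes $C_q$, $q\in Q$, and $2\le l+1\le m+1<L$. The bijection of Step 1 may permute $Q$, but the number $l+1$ is unaffected. In Lemma 10 the possible numbers are $L$, $l'+1$ for $R_{\sigma_{l'}^{st}}$, $0$ and $1$. Hence $\mathsf x_l\in R_{\sigma_l^{st}}$.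

**Step 3.** *This step shows that all sides use the same $w$.* The marking $\mathsf u$ reaches an element of $R_{\sigma_1^{st}}$ and one of $R_{\sigma_2^{st}}$ (here $m=4E\ge2$). The place $\sigma^{st}$ is entered only from $c$, and $c$ only from $g$; and $\sigma_1^{st}$ does not lead to $\sigma_2^{st}$, nor conversely. So $\mathsf u\in R_g\cup R_c$. Elements of $R_g$ reach every reachable marking, which $\neg(\mathsf u\to^*\mathsf r)$ forbids. Hence $\mathsf u=(c,w)$ for some $w\in\mathbb N^k$, and (3) gives $\mathsf x_l=(\sigma_l^{st},w)$ for all $l$, with this same $w$.

**Step 4.** *This step locates $\mathsf y_e$ in $R_f$ and reads off the equation.* The marking $\mathsf y_e$ is reachable from $(\sigma^{st},w)$ and from $(\sigma'^{st},w)$, where $\sigma=(e,1,1)$ and $\sigma'=(e,2,1)$ are different. From $\sigma^{st}$ the control token can reach only $\sigma^{st},\sigma^{rdy},\sigma^{add},f$ and special places; the same holds for $\sigma'$. So $\mathsf y_e\in R_f\cup S$.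

Suppose $\mathsf y_e\in S$, and let $\sigma=\sigma_l$. Then $\mathsf y_e\in C_{q_r}$ for some $r\le l+1$. The side $(e,1,0)=\sigma_{l'}$ has $l'>l$, because sides with $\varepsilon=1$ come first in the enumeration. So $r\le l'+1$, and $\mathsf x_{(e,1,0)}\to^*\mathsf y_e$ by Lemma 10, contradicting (F4). Hence $\mathsf y_e\in R_f$.

Let $n=\mathsf y_e(o)$. By (F4) and Lemma 4, for $j=1,2$,
$$A_{e,j}(w)B_{e,j}(w)<n\le A_{e,j}(w)B_{e,j}(w)+1 .$$
So $A_{e,1}(w)B_{e,1}(w)=n-1=A_{e,2}(w)B_{e,2}(w)$. As $e$ was arbitrary, $w$ solves (1). $\square$

## 11. $\Sigma^0_1$-completeness

*Proof of Theorems A and B.* First we check what is fixed. The coefficients of the forms in (1) do not depend on $p$, and neither do $E,k,m,K,W,Q$. So $(P,T,F)$ and $\varphi$ are fixed, and all weights are in $\{0,1\}$. The initial marking carries the constant terms of the forms on the input places. Only one of these constants depends on $p$: it is the form $p$ in the equation $1\cdot w_p=p\cdot1$, whose input place carries $p$ tokens. This gives the markings $M_0^{(p)}$.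

The map $p\mapsto\big((P,T,F,M_0^{(p)}),\varphi\big)$ is computable, and by Proposition 11
$$\{p:\mathrm{URG}(P,T,F,M_0^{(p)})\models\varphi\}=A,$$
which is $\Sigma^0_1$-complete by the choice of $A$. So the map reduces $A$ to $\mathrm{MC}(\exists\mathrm{FO}(\to^*),\mathrm{URG})$, and, since $\varphi$ is also a sentence of the larger language, to $\mathrm{MC}(\exists\mathrm{FO}(\to^*,\to),\mathrm{URG})$. Both problems are therefore $\Sigma^0_1$-hard, in particular undecidable. By Proposition 2 both are in $\Sigma^0_1$, hence $\Sigma^0_1$-complete. $\blacksquare$

Decidability of reachability was used only for the upper bound and for Theorem C; the undecidability proof needs only the MRDP theorem. By Theorem C one negated atom per disjunct is not enough for undecidability. The argument does not determine the least number of negated atoms that is.
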